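# Completeness of homogeneous pseudo-Riemannian spaces with irreducible isotropy

## 1. Metrics induced by an invariant form

A homogeneous pseudo-Riemannian space is a connected pseudo-Riemannian manifold $(M,g)$ with a transitive action of a Lie group $G$ of isometries. We fix a base point $o$ and write $M=G/H$, where $H$ is the stabilizer of $o$ (the isotropy group). The space is complete if every geodesic is defined on all of $\mathbb R$. There is one situation in which completeness costs almost nothing, and we begin with it.

Let $\mathfrak g,\mathfrak h$ be the Lie algebras of $G,H$. Suppose $\mathfrak g=\mathfrak h\oplus\mathfrak m$ with $\mathfrak m$ an $\mathrm{Ad}(H)$-invariant subspace. Then $\mathfrak m\cong T_oM$, and $G$-invariant metrics on $M$ correspond to $\mathrm{Ad}(H)$-invariant nondegenerate symmetric forms $\langle\,,\rangle$ on $\mathfrak m$. We write $X_{\mathfrak m}$ for the $\mathfrak m$-component of $X\in\mathfrak g$. The first thing we need is the geodesic equation, written on the fixed vector space $\mathfrak m$.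

**Lemma 1.** Let $\gamma:I\to G$ be smooth with $\gamma^{-1}\dot\gamma=x(t)\in\mathfrak m$. Then $\gamma(t)o$ is a geodesic if and only if
$$\langle\dot x,y\rangle=\langle x,[x,y]_{\mathfrak m}\rangle\qquad\text{for all }y\in\mathfrak m. \tag{1}$$
The metric is complete if and only if all maximal solutions of (1) are defined on $\mathbb R$.

**Proof.** Geodesics are the critical points of the energy $\frac12\int g(\dot\delta,\dot\delta)\,dt$, and the first variation depends only on the variation field along the curve. Along $\gamma o$, the map $\mathfrak m\to T_{\gamma(t)o}M$, $y\mapsto\frac{d}{ds}\big|_{0}\gamma(t)\exp(sy)o$, is an isomorphism. So it is enough to use the variations $\gamma(s,t)=\gamma(t)\exp(sy(t))$ with $y:I\to\mathfrak m$ of compact support. Put $\omega_t=\gamma^{-1}\partial_t\gamma$ and $\omega_s=\gamma^{-1}\partial_s\gamma$. In matrix notation $\partial_s\omega_t=-\omega_s\omega_t+\gamma^{-1}\partial_s\partial_t\gamma$ and $\partial_t\omega_s=-\omega_t\omega_s+\gamma^{-1}\partial_t\partial_s\gamma$, hence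
$$\partial_s\omega_t-\partial_t\omega_s=[\omega_t,\omega_s].$$
(This is the Maurer–Cartan equation, valid in every Lie group.) The energy density is $\frac12\langle(\omega_t)_{\mathfrak m},(\omega_t)_{\mathfrak m}\rangle$, because the velocity of $\gamma o$ is the translate by $\gamma$ of $(\omega_t)_{\mathfrak m}$. At $s=0$ we have $\omega_t=x$ and $\omega_s=y$, so the first variation is
$$\int\langle x,\dot y+[x,y]_{\mathfrak m}\rangle\,dt=\int\big(-\langle\dot x,y\rangle+\langle x,[x,y]_{\mathfrak m}\rangle\big)\,dt .$$
It vanishes for all such $y$ exactly when (1) holds.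

Now the domains. If $x$ solves (1) on $I$, then $\dot\gamma=\gamma x$ has a solution on all of $I$: near a time $t_0$ the solution through $1$ exists on some interval, its left translates are the solutions through all other points on the same interval, so no solution can stop inside $I$. This gives a geodesic on $I$. Conversely, let $\delta$ be a geodesic on an interval $I\ni0$; after a translation by $G$ we may assume $\delta(0)=o$. The left translates of $\mathfrak m$ form a connection on the principal bundle $G\to G/H$, so $\delta$ has a unique horizontal lift $\gamma:I\to G$ with $\gamma(0)=1$, defined on all of $I$, and $x=\gamma^{-1}\dot\gamma$ solves (1) on $I$. Hence maximal geodesics and maximal solutions of (1) have the same domains. $\square$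

**Lemma 2.** Suppose moreover that $B$ is an $\mathrm{Ad}(G)$-invariant symmetric form on $\mathfrak g$ with $B(\mathfrak h,\mathfrak m)=0$, nondegenerate on $\mathfrak m$, and that $\langle x,y\rangle=B(Ax,y)$, where $A=a_0+b_0J$ is invertible on $\mathfrak m$, with $a_0,b_0\in\mathbb R$ and $J\in\mathrm{End}(\mathfrak m)$. Then (1) is equivalent to
$$A\dot x=b_0\,[Jx,x]_{\mathfrak m}. \tag{2}$$

**Proof.** For $y\in\mathfrak m$ the right side of (1) is $B(Ax,[x,y]_{\mathfrak m})$. Since $Ax\in\mathfrak m$ is orthogonal to $\mathfrak h$, this equals $B(Ax,[x,y])=B([Ax,x],y)=b_0B([Jx,x],y)$; the term with $a_0$ drops out because $[x,x]=0$. The left side is $B(A\dot x,y)$. Since $B$ is nondegenerate on $\mathfrak m$ and $B(\mathfrak h,\mathfrak m)=0$, comparison gives (2). $\square$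

**Proposition 3 (the easy case).** If the metric is $\langle\,,\rangle=a_0B$ on $\mathfrak m$ with $a_0\in\mathbb R^*$ and $B$ as in Lemma 2, then $M$ is complete, and its geodesics are the curves $k\exp(tx)o$ with $k\in G$, $x\in\mathfrak m$.

**Proof.** Here $b_0=0$, and (2) reads $\dot x=0$. $\square$

What changes for other invariant metrics? Equation (1) is quadratic in $x$, and a quadratic equation may blow up. Putting $y=x$ in (1) shows that $\langle x,x\rangle$ is conserved. If the form is definite, its level sets are compact and every solution is global: homogeneous Riemannian manifolds are complete. If the form is indefinite, the level sets are not compact, and this is the exact point at which the argument stops.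

**Example.** Let $\mathfrak g$ be spanned by $X,Y$ with $[X,Y]=Y$, let $H$ be trivial, and let $\langle X,Y\rangle=1$, $\langle X,X\rangle=\langle Y,Y\rangle=0$. For $x=kX+lY$, taking $y=Y$ in (1) gives $\dot k=\langle x,kY\rangle=k^2$, and taking $y=X$ gives $\dot l=\langle x,-lY\rangle=-kl$. The solution with $k(0)=1$ has $k=1/(1-t)$, so this left-invariant Lorentzian metric is incomplete.

There also exist incomplete left-invariant Lorentzian metrics on $\mathsf{SL}(2,\mathbb R)$, while compact homogeneous pseudo-Riemannian manifolds are complete. In the example the isotropy is trivial. What if it is as large as possible?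

## 2. Irreducible isotropy: what holds and what fails

**Definition.** The isotropy representation is $h\mapsto d_oh\in\mathrm{GL}(T_oM)$, with differential $\mathfrak h\to\mathfrak{gl}(T_oM)$. The isotropy is *irreducible* if $\mathfrak h$ (equivalently, the identity component $H^0$) leaves no proper nonzero real linear subspace of $T_oM$ invariant.

On $T_oM\cong\mathfrak g/\mathfrak h$, an element of $\mathfrak h$ acts by the bracket. Throughout, $\dim M\ge1$. For the round sphere $\mathsf{SO}(3)/\mathsf{SO}(2)$ the isotropy is the rotation algebra of the plane, which fixes no line: irreducible. For a Lorentzian surface the isotropy algebra lies in $\mathfrak{so}(1,1)$ and preserves the two null lines: never irreducible. So in dimension two irreducibility forces a definite metric, and the space is complete. In dimension one, a $G$-invariant metric is locally $\pm dt^2$ and (1) reads $\dot x=0$ when $H$ is discrete, which is the only possibility since $\mathfrak{so}(1)=0$ (for effective $G$). Small dimensions produce no incomplete example.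

F. Kadi, M. Guediri and A. Zeghib, in "On homogeneous Hermite-Lorentz spaces of low dimension", arXiv:2203.13772 (2022), ask: "Is in general any arbitrary homogeneous pseudo-Riemannian space with irreducible isotropy complete? Perhaps, a hypothesis of weak irreducibility suffices, such as the $\mathbb{C}$-irreducibility here." We treat the first sentence; the second is taken up in Section 8. The answer is no, and the following two theorems say how.

**Theorem A (counterexamples).** Let $n=3$ or $n\ge5$, $p=\frac{n(n+1)}2$, $q=\frac{n(n-1)}2$. Let $\mathsf{SO}(n,\mathbb C)$ act on the real $n^2$-dimensional space of Hermitian elements of $\mathbb C^n\otimes\overline{\mathbb C^n}$. The image $H_n$ of this action is a closed subgroup of $G_n=\mathsf{SO}_0(p,q)$, isomorphic to $\mathsf{SO}(n,\mathbb C)$ for $n$ odd and to $\mathsf{SO}(n,\mathbb C)/\{\pm1\}$ for $n$ even. Let $M_n=G_n/H_n$.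

1. $G_n$ acts effectively, and the isotropy algebra acts irreducibly over $\mathbb R$ on $T_oM_n$.
2. The $G_n$-invariant pseudo-Riemannian metrics on $M_n$ form a family $g_\alpha$, $\alpha\in\mathbb C^*$, all of neutral signature. For $\alpha\in\mathbb R^*$, $g_\alpha$ is a multiple of the metric induced by the Killing form.
3. $g_\alpha$ is geodesically complete if and only if $\alpha\in\mathbb R$.

**Theorem B (what remains true).** Let $(M,g)$, $M=G/H$, be a homogeneous pseudo-Riemannian space with irreducible isotropy and $G$ acting effectively. Then one of the following holds.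

* (a) $M$ is flat and complete.
* (b) $\mathfrak g$ is semisimple, its Killing form $B$ is nondegenerate on $\mathfrak h$, and with $\mathfrak m=\mathfrak h^{\perp_B}$ we have $g_o=B(A\cdot,\cdot)$ on $\mathfrak m\cong T_oM$, where $A\in\mathrm{End}_{\mathfrak h}(\mathfrak m)$. Either $A=a_0\in\mathbb R^*$ and $M$ is complete, or $A=a_0+b_0J$ with $b_0\ne0$, $J^2=-1$, $J\in\mathrm{End}_{\mathfrak h}(\mathfrak m)$ symmetric for $B$ and $g$, and then $g$ has neutral signature.

Consequently every homogeneous pseudo-Riemannian space with irreducible isotropy and signature $(p,q)$, $p\ne q$, is complete. By Theorem A the restriction $p\neq q$ cannot be dropped.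

We prove Theorem B first, because it shows where a counterexample has to be sought.

## 3. Irreducibility leaves one complex parameter: proof of Theorem B

**Step 1: normalize $G$ and get a faithful representation.** The aim is to make the isotropy representation carry all information about $\mathfrak h$. Replace $G$ by its identity component: its orbits on $M$ are open, and $M$ is connected, so it is still transitive, and $\mathfrak h$ is unchanged. An isometry of a connected manifold that fixes $o$ with trivial differential is the identity. As $G$ acts effectively, the representation $\rho$ of $\mathfrak h$ on $\mathcal V=\mathfrak g/\mathfrak h=T_oM$ is faithful. If $\mathfrak i\subset\mathfrak h$ is an ideal of $\mathfrak g$, then $[\mathfrak i,\mathfrak g]\subset\mathfrak i\subset\mathfrak h$, so $\rho(\mathfrak i)=0$ and $\mathfrak i=0$: no nonzero ideal of $\mathfrak g$ lies in $\mathfrak h$.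

**Step 2: if $\mathfrak g$ has a nonzero abelian ideal, then (a) holds.** This step disposes of the non-semisimple case. Let $\mathfrak a\ne0$ be an abelian ideal. Its image in $\mathcal V$ is $\mathfrak h$-invariant, and nonzero because $\mathfrak a\not\subset\mathfrak h$. By irreducibility $\mathfrak a+\mathfrak h=\mathfrak g$. The subalgebra $\mathfrak a\cap\mathfrak h$ commutes with $\mathfrak a$, and $\mathfrak a$ maps onto $\mathcal V$, so $\rho(\mathfrak a\cap\mathfrak h)=0$ and $\mathfrak a\cap\mathfrak h=0$.

Let $\mathcal A$ be the connected subgroup with Lie algebra $\mathfrak a$; it is normal in $G$, since $G$ is connected and $\mathfrak a$ is an ideal. The orbit $\mathcal Ao$ is open because $\mathfrak a+\mathfrak h=\mathfrak g$. Hence each orbit $\mathcal Ako=k\mathcal Ao$ is open, and since $M$ is connected, $\mathcal Ao=M$. The orbit map $\mathcal A\to M$ is a surjective local diffeomorphism, and it is a local isometry when $\mathcal A$ carries the pulled-back metric, which is translation-invariant. On an abelian Lie group such a metric has constant coefficients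 in exponential coordinates, so it is flat and its geodesics are the translates of one-parameter subgroups: it is complete. Every geodesic of $M$ is locally the image of one of these, so $M$ is flat and complete. (The case $\mathfrak h=0$ is included: irreducibility then forces $\dim M=1$, and $\mathfrak g$ is abelian.)

From now on $\mathfrak g$ has no nonzero abelian ideal, that is, $\mathfrak g$ is semisimple. Let $B$ be its Killing form.

**Step 3: $B$ is nondegenerate on $\mathfrak h$.** This gives the orthogonal complement $\mathfrak m$. A Lie algebra with a faithful irreducible representation is reductive, so $\mathfrak h=\mathfrak s\oplus\mathfrak z$ with $\mathfrak s=[\mathfrak h,\mathfrak h]$ semisimple and $\mathfrak z$ the center. By Schur's lemma $\mathrm{End}_{\mathfrak h}(\mathcal V)$ is a finite-dimensional real division algebra, so each element of it generates a field isomorphic to $\mathbb R$ or $\mathbb C$.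

Let $0\ne Z\in\mathfrak z$. Then $\rho(Z)\in\mathrm{End}_{\mathfrak h}(\mathcal V)$, so $\rho(Z)=k$ or $\rho(Z)=k+lI$ with $k,l\in\mathbb R$, $I^2=-1$. Since $\rho(Z)$ is skew for $g_o$, its trace is $0$; also $\mathrm{tr}\,I=0$, since the eigenvalues $\pm i$ of the real operator $I$ have equal multiplicity. So $k\dim\mathcal V=0$ and $k=0$. As $\rho$ is faithful, $\rho(Z)=lI$ with $l\ne0$. The operator $\mathrm{ad}\,Z$ vanishes on $\mathfrak h$ and induces $\rho(Z)$ on $\mathfrak g/\mathfrak h$, so
$$B(Z,Z)=\mathrm{tr}_{\mathcal V}\,\rho(Z)^2=-l^2\dim\mathcal V<0 .$$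
Thus $B$ is negative definite on $\mathfrak z$. Next, $B(\mathfrak z,\mathfrak s)=B(\mathfrak z,[\mathfrak s,\mathfrak s])=B([\mathfrak z,\mathfrak s],\mathfrak s)=0$. Finally $B|_{\mathfrak s}$ is the trace form of the representation $\mathrm{ad}:\mathfrak s\to\mathfrak{gl}(\mathfrak g)$, faithful because $\mathfrak g$ has no center; by Cartan's criterion it is nondegenerate. So $B|_{\mathfrak h}$ is nondegenerate.

Hence $\mathfrak g=\mathfrak h\oplus\mathfrak m$ with $\mathfrak m=\mathfrak h^{\perp_B}$. This $\mathfrak m$ is $\mathrm{Ad}(H)$-invariant, isomorphic to $\mathcal V$, and $B|_{\mathfrak m}$ is nondegenerate.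

**Step 4: the metric is one element of a field.** Write $g_o=B(A\cdot,\cdot)$ on $\mathfrak m$. Since $g_o$ and $B$ are nondegenerate, symmetric and $\mathfrak h$-invariant, $A$ is invertible, $B$-symmetric and commutes with $\mathfrak h$. By Schur's lemma again, either $A=a_0\in\mathbb R^*$, or $A=a_0+b_0J$ with $b_0\ne0$, $J^2=-1$, $J\in\mathrm{End}_{\mathfrak h}(\mathfrak m)$.

If $A=a_0$, Proposition 3 gives completeness. If $A=a_0+b_0J$, then $J=(A-a_0)/b_0$ is $B$-symmetric and commutes with $A$, so $g_o(Jx,y)=B(JAx,y)=B(Ax,Jy)=g_o(x,Jy)$. Therefore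
$$g_o(Jx,Jy)=g_o(J^2x,y)=-g_o(x,y),$$
and $J$ exchanges positive and negative directions: $g_o$ has neutral signature.

**Step 5: signature $(p,q)$ with $p\ne q$.** Replacing $G$ by its quotient by the kernel of the action changes neither $M$ nor the image of $\mathfrak h$ in $\mathfrak{gl}(T_oM)$, so we may assume effectivity. If $p\neq q$, only (a), or (b) with $A\in\mathbb R^*$, can occur, and $M$ is complete. This proves Theorem B. $\blacksquare$

## 4. The quadratic term $[Jx,x]_{\mathfrak m}$ in neutral signature

In the remaining case $A=a_0+b_0J$, $b_0\neq0$, the geodesic equation is (2), and everything depends on the quadratic map $x\mapsto[Jx,x]_{\mathfrak m}$. Identify $\mathbb R[J]\cong\mathbb C$. For $\lambda=k+lJ$ we have $J\lambda x=kJx-lx$ and $\lambda x=kx+lJx$, whence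
$$[J\lambda x,\lambda x]=k^2[Jx,x]-l^2[x,Jx]=|\lambda|^2\,[Jx,x]. \tag{3}$$

**Proposition 4.** In the case $A=a_0+b_0J$, $b_0\ne0$, of Theorem B, $M$ is complete if $[Jx,x]_{\mathfrak m}=0$ for all $x\in\mathfrak m$. It is incomplete if some $x\ne0$ satisfies $[Jx,x]_{\mathfrak m}=\nu x\ne0$ with $\nu\in\mathbb R[J]$.

**Proof.** In the first case (2) reads $\dot x=0$. In the second put $\mu=b_0A^{-1}\nu\in\mathbb R[J]$, which is nonzero, and $x(t)=f(t)\mu x$ with $\dot f=|\mu|^2f^2$, $f(0)=1$. Then $A\dot x(t)=\dot f\,b_0\nu x=b_0f^2|\mu|^2\nu x$, and by (3) this is $b_0[Jx(t),x(t)]_{\mathfrak m}$. So $x(t)$ solves (2), and $f=1/(1-|\mu|^2t)$ blows up. $\square$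

So one looks for spaces carrying such a $J$. Two natural families come to mind, and both fail for a visible reason.

Symmetric spaces. Let $K=\mathsf{SL}(2,\mathbb C)$ and let $K\times K$ act on $K$ by left and right translations. Here $\mathfrak h$ is the diagonal and $\mathfrak m=\{(X,-X)\}$ is the Lie algebra $\mathfrak k$ with its adjoint action. This is irreducible over $\mathbb R$: if $\mathfrak i\neq0$ is a real ideal of $\mathfrak k$, then $i[X,Y]=[iX,Y]$ shows that $[\mathfrak k,\mathfrak i]\subset\mathfrak i$ spans a complex ideal contained in $\mathfrak i$, nonzero since $\mathfrak k$ has no center, hence all of $\mathfrak k$. Multiplication by $i$ is a $J$, and there are metrics with $b_0\ne0$. But $[\mathfrak m,\mathfrak m]\subset\mathfrak h$, so $[Jx,x]_{\mathfrak m}=0$ and all these metrics are complete.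

Complex Lie algebras. If $J$ is the restriction of a complex structure for which the bracket of $\mathfrak g$ is complex bilinear, then $[Jx,x]=J[x,x]=0$.

To see what is needed, complexify. Let $U\subset\mathfrak m_{\mathbb C}$ be the $i$-eigenspace of $J$, so $\mathfrak m_{\mathbb C}=U\oplus\overline U$ and $x=u+\bar u$ with $u\in U$. Then
$$[Jx,x]=[iu-i\bar u,\,u+\bar u]=2i\,[u,\bar u]. \tag{4}$$
We need $[U,\overline U]$ to have a nonzero component in $U$. Here is the idea. Take for $\mathfrak h$ a complex simple algebra $\mathfrak s$ regarded as real. Its complexification is $\mathfrak s\oplus\mathfrak s$, with conjugation exchanging the two factors. Take $U=P\otimes Q$ with inequivalent $\mathfrak s$-modules $P,Q$; then $\overline U$ is $Q\otimes P$ and is different from $U$. Skew operators on a tensor product $V\otimes V$ produce exactly this pattern, because skew is (skew) $\otimes$ (symmetric) plus (symmetric) $\otimes$ (skew).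

## 5. The spaces $M_n$ from Hermitian matrices

**Step 1: the form of signature $(p,q)$.** The purpose is to realize $H_n\subset G_n$ concretely. Let $n\ge3$ and $V=\mathbb C^n$ with basis $e_1,e_0,e_{-1},f_4,\dots,f_n$, and let $b$ be the complex symmetric bilinear form with
$$b(e_1,e_{-1})=b(e_0,e_0)=1,\qquad b(f_i,f_j)=\delta_{ij},$$
all other products of basis vectors being $0$. Bars on vectors and matrices mean complex conjugation of coordinates; as $b$ has real coefficients, $b(\bar v,\bar w)=\overline{b(v,w)}$. On the real span $V_{\mathbb R}$ of the basis, $b$ has signature $(n-1,1)$: the pair $e_{\pm1}$ contributes $(1,1)$, the other vectors $(n-2,0)$.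

On $\mathcal E=V\otimes_{\mathbb C}V$ put $\beta=b\otimes b$ and let $c$ be the antilinear involution $c(v\otimes w)=\bar w\otimes\bar v$. Reading $v\otimes w$ as the matrix $vw^{T}$, $c$ is the conjugate transpose, and the fixed space $\mathcal E_{\mathbb R}=\mathcal E^c$ is the space of Hermitian matrices; it has real dimension $n^2$. Since $\beta(cP,cQ)=\overline{\beta(P,Q)}$, $\beta$ is real and nondegenerate on $\mathcal E_{\mathbb R}$. Write $P=P_1+iP_2$ with $P_1,P_2\in V_{\mathbb R}\otimes V_{\mathbb R}$, and let $\tau$ be the swap; then $cP=\tau P_1-i\tau P_2$. Hence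
$$\mathcal E_{\mathbb R}=S^2V_{\mathbb R}\oplus i\Lambda^2V_{\mathbb R}.$$
The sum is $\beta$-orthogonal, since $\tau$ is a $\beta$-isometry with eigenvalues $1$ and $-1$ on the two parts. The form is $\beta$ on $S^2V_{\mathbb R}$ and $-\beta$ on $\Lambda^2V_{\mathbb R}$. In an orthonormal basis of $V_{\mathbb R}$ with one negative vector, $\beta$ has $n-1$ negative directions on $S^2V_{\mathbb R}$ and $n-1$ on $\Lambda^2V_{\mathbb R}$. So the positive index of $\mathcal E_{\mathbb R}$ is $\left(\frac{n(n+1)}2-(n-1)\right)+(n-1)=p$, and the signature is $(p,q)$. For $n=3$ it is $(6,3)$.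

**Step 2: the groups.** Let $\mathfrak g_{\mathbb C}=\mathfrak{so}(\mathcal E,\beta)$ and $\overline X=cXc$. This is an antilinear automorphism of $\mathfrak g_{\mathbb C}$ with fixed set $\mathfrak g=\mathfrak{so}(\mathcal E_{\mathbb R},\beta)\cong\mathfrak{so}(p,q)$. For matrices $a,s$ of $V$, $c(a\otimes s)c\,(v\otimes w)=c(a\bar w\otimes s\bar v)=\bar sv\otimes\bar aw$, so
$$\overline{a\otimes s}=\bar s\otimes\bar a. \tag{5}$$
Let $G=\mathsf{SO}_0(\mathcal E_{\mathbb R},\beta)$ and $H=\{O\otimes\overline O:\ O\in\mathsf{SO}(V,b)\}$; on Hermitian matrices this is $X\mapsto OXO^*$ with $O^*$ the conjugate transpose. These operators commute with $c$ by the computation for (5), and preserve $\beta$, since $\overline O$ also preserves $b$. As $\mathsf{SO}(n,\mathbb C)$ is connected, so is $H$, and $H\subset G$.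

**Step 3: $H$ is closed, and what it is.** If $O_k\otimes\overline O_k$ converges, then $\|O_k\|^2=\|O_k\otimes\overline O_k\|$ is bounded (operator norms). A subsequence of $O_k$ converges in the closed group $\mathsf{SO}(V,b)$, so the limit of $O_k\otimes\overline O_k$ lies in $H$. If $O\otimes\overline O=1$, then $O=\lambda$ is scalar, with $\lambda^2=1$ and $\lambda^n=1$; so $\lambda=1$, or $\lambda=-1$ with $n$ even. Hence $H\cong\mathsf{SO}(n,\mathbb C)$ for $n$ odd and $H\cong\mathsf{SO}(n,\mathbb C)/\{\pm1\}$ for $n$ even.

**Step 4: $G$ acts effectively on $M=G/H$.** The kernel of the action is a closed normal subgroup of $G$ contained in $H$. Its Lie algebra is an ideal of $\mathfrak{so}(p,q)$, which is simple as $p+q\ge9$, and is contained in $\mathfrak h\ne\mathfrak g$; so it is $0$. The kernel is discrete and normal in the connected group $G$, hence central. A central element commutes with $\mathfrak g_{\mathbb C}$, which acts irreducibly on $\mathcal E$, so it is a scalar; preserving $\mathcal E_{\mathbb R}$ and $\beta$, it is $\pm1$. If $-1=O\otimes\overline O$,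 then $O=\lambda$ would be scalar with $|\lambda|^2=-1$, impossible. So the kernel is trivial.

**Step 5: the reductive decomposition.** We want $\mathfrak m$ and its complex structure. Write $a^*$ from now on for the $b$-adjoint of an endomorphism $a$ of $V$. Let $\mathfrak{so}=\mathfrak{so}(V,b)$ be the $b$-skew endomorphisms, and $\mathrm{Sym}_0$ the trace-free $b$-symmetric ones, so $\mathrm{End}(V)=\mathfrak{so}\oplus\mathrm{Sym}_0\oplus\mathbb C$. The $\beta$-adjoint of $a\otimes s$ is $a^*\otimes s^*$, so the $\beta$-skew operators are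
$$\mathfrak g_{\mathbb C}=\mathfrak h_{\mathbb C}\oplus U\oplus U',\qquad \mathfrak h_{\mathbb C}=\mathfrak{so}\otimes1\oplus1\otimes\mathfrak{so},\quad U=\mathfrak{so}\otimes\mathrm{Sym}_0,\quad U'=\mathrm{Sym}_0\otimes\mathfrak{so}. \tag{6}$$
By (5), $\overline U=U'$, and the fixed set of the bar in $\mathfrak h_{\mathbb C}$ is $\mathfrak h=\{a\otimes1+1\otimes\bar a:\ a\in\mathfrak{so}\}$, which is the Lie algebra of $H$. Put
$$\mathfrak m=\{u+\bar u:\ u\in U\}.$$
Then $\mathfrak g=\mathfrak h\oplus\mathfrak m$. Conjugation by $O\otimes\overline O$ preserves $U$ and $U'$ and commutes with the bar, so $\mathfrak m$ is $\mathrm{Ad}(H)$-invariant. For $n=3$, $\dim_{\mathbb C}U=3\cdot5=15$ and $\dim M=30$.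

Let $B(X,Y)=\mathrm{tr}(XY)$ on $\mathcal E$, a multiple of the Killing form. It is real on $\mathfrak g$ and $B(\overline X,\overline Y)=\overline{B(X,Y)}$. We use $\mathrm{tr}((a\otimes s)(a'\otimes s'))=\mathrm{tr}(aa')\,\mathrm{tr}(ss')$. Elements of $\mathfrak{so}$ and $\mathrm{Sym}_0$ are trace-free, and $\mathrm{tr}(as)=0$ for $a$ skew and $s$ symmetric, since $\mathrm{tr}(as)=\mathrm{tr}((as)^*)=-\mathrm{tr}(sa)$. Hence $\mathfrak h_{\mathbb C}$, $U$, $U'$ are mutually $B$-orthogonal; as $B$ is nondegenerate on $\mathfrak g_{\mathbb C}$, it is nondegenerate on each. So $B(\mathfrak h,\mathfrak m)=0$ and $B$ is nondegenerate on $\mathfrak m$.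

**Step 6: the metrics $g_\alpha$.** Define $J(u+\bar u)=iu+\overline{iu}=iu-i\bar u$. Then $J^2=-1$, and $J$ commutes with $\mathrm{Ad}(H)$, which acts complex linearly on $U$ and commutes with the bar. For $\alpha=a_0+ib_0\in\mathbb C^*$ put $A=a_0+b_0J$, so $A(u+\bar u)=\alpha u+\overline{\alpha u}$, and
$$g_\alpha(u+\bar u,v+\bar v)=B(A(u+\bar u),v+\bar v)=2\,\mathrm{Re}\,(\alpha B(u,v)). \tag{7}$$
The second equality uses $B(U,U')=0$. The form is symmetric and $\mathrm{Ad}(H)$-invariant. If $\mathrm{Re}(\alpha B(u,v))=0$ for all $v$, replacing $v$ by $iv$ gives $B(u,\cdot)=0$ on $U$, so $u=0$: the form is nondegenerate. It has neutral signature, since $u\mapsto iu$ reverses its sign. So it defines a $G$-invariant metric $g_\alpha$ on $M$.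

## 6. Real irreducibility and the list of invariant metrics

From here on $n=3$ or $n\ge5$. Identify $\mathfrak m$ with $U$ by $u+\bar u\mapsto u$; then $J$ becomes multiplication by $i$, and $a\otimes 1+1\otimes\bar a\in\mathfrak h$ acts by
$$\rho(a)=L(a)+R(\bar a),\qquad L(a)(a'\otimes s)=[a,a']\otimes s,\quad R(a)(a'\otimes s)=a'\otimes[a,s].$$

**Step 1: irreducibility over $\mathbb C$.** Since $L$ and $R$ are complex linear in $a$, $\rho(ia)=iL(a)-iR(\bar a)$, and therefore
$$\tfrac12\big(\rho(a)-i\rho(ia)\big)=L(a),\qquad \tfrac12\big(\rho(a)+i\rho(ia)\big)=R(\bar a). \tag{8}$$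
So a complex subspace of $U$ invariant under $\rho(\mathfrak h)$ is invariant under $\mathfrak{so}\times\mathfrak{so}$ acting by $L$ and $R$. For $n=3$ and $n\ge5$ the algebra $\mathfrak{so}(n,\mathbb C)$ is simple, so its adjoint module is irreducible. The module $\mathrm{Sym}_0$ is irreducible for $n\ge3$ (it is the module of harmonic quadratic polynomials). By Burnside's theorem the two actions generate all of $\mathrm{End}(\mathfrak{so})\otimes1$ and $1\otimes\mathrm{End}(\mathrm{Sym}_0)$, hence all of $\mathrm{End}(U)$. So $U$ is irreducible over $\mathbb C$.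

This is where $n=4$ drops out: $\mathfrak{so}(4,\mathbb C)$ is the sum of two nonzero ideals $\mathfrak i_\pm$, and $\mathfrak i_+\otimes\mathrm{Sym}_0$ is a proper invariant subspace.

**Step 2: there is no nonzero antilinear $\theta:U\to U$ commuting with $\rho(\mathfrak h)$.** This is the obstruction to passing from $\mathbb C$ to $\mathbb R$. The kernel and the image of such a $\theta$ are complex invariant subspaces, so by Step 1 $\theta$ is bijective. Being antilinear, $\theta$ exchanges the two expressions in (8): $\theta L(a)\theta^{-1}=R(\bar a)$. Take $a=D$ with $De_{\pm1}=\pm e_{\pm1}$ and $D=0$ on the other basis vectors; $D\in\mathfrak{so}$ and $\overline D=D$. Then $\theta L(D)=R(D)\theta$, so $L(D)$ and $R(D)$ have the same real eigenvalues.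

Let $s$ map $e_{-1}\mapsto e_1$ and the other basis vectors to $0$, that is, $sv=b(e_1,v)e_1$. Then $s\in\mathrm{Sym}_0$, and $[D,s]e_{-1}=Dse_{-1}-sDe_{-1}=2e_1$, so $[D,s]=2s$. Thus $2$ is an eigenvalue of $R(D)$. On the other hand let $a'\in\mathfrak{so}$ with $[D,a']=2a'$. If $Dv=\lambda v$, then $D(a'v)=(\lambda+2)a'v$. As the eigenvalues of $D$ are $0,\pm1$, and $\pm1$ are simple, $a'$ vanishes on the eigenspaces for $0$ and $1$, and $a'e_{-1}=ke_1$. By skewness $k=b(a'e_{-1},e_{-1})=0$, so $a'=0$. So $2$ is not an eigenvalue of $L(D)$, a contradiction.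

**Step 3: irreducibility over $\mathbb R$.** Let $W\subset U$ be a real invariant subspace, $W\neq0,U$. Then $W\cap iW$ and $W+iW$ are complex and invariant, so by Step 1 $W\cap iW=0$ and $W+iW=U$. The map $\theta(w+iw')=w-iw'$ ($w,w'\in W$) is well defined, antilinear, nonzero, and commutes with $\rho(\mathfrak h)$. This contradicts Step 2. Together with effectivity, this proves part 1 of Theorem A.

**Step 4: there are no other metrics.** An invariant metric is given by a form $B(A\cdot,\cdot)$ on $\mathfrak m$ with $A\in\mathrm{End}_{\mathfrak h}(\mathfrak m)$. The complex linear and antilinear parts $\frac12(A\mp JAJ)$ of $A$ both commute with $\mathfrak h$. The linear part is a complex scalar by Schur's lemma and Step 1; the antilinear part is $0$ by Step 2. So $A=\alpha\in\mathbb C$, nonzero by nondegeneracy, and the metric is $g_\alpha$. For $\alpha=a_0$ real it is $a_0B$. This proves part 2.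

## 7. A fixed vector of the quadratic field and blow-up

**Step 1: the geodesic equation on $U$.** For $u\in U$ set $N(u)=2\,([u,\bar u])_U$, the $U$-component in (6). By (4), the $U$-component of $[Jx,x]$ for $x=u+\bar u$ is $iN(u)$, and $A$ acts on $U$ as $\alpha$. So (2) becomes
$$\dot u=\kappa N(u),\qquad \kappa=\frac{ib_0}{\alpha}. \tag{9}$$
If $b_0=\mathrm{Im}\,\alpha=0$, this is $\dot u=0$ and $g_\alpha$ is complete. Also $N(\lambda u)=|\lambda|^2N(u)$ for $\lambda\in\mathbb C$, because $[\lambda u,\overline{\lambda u}]=|\lambda|^2[u,\bar u]$.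

**Step 2: a formula for $N$.** We want to see that $[U,\overline U]$ really meets $U$. For $a,a'\in\mathfrak{so}$ and $s,s'\in\mathrm{Sym}_0$, with $\{\,,\}$ the anticommutator,
$$[a\otimes s,\,s'\otimes a']=as'\otimes sa'-s'a\otimes a's=\tfrac12\{a,s'\}\otimes[s,a']+\tfrac12[a,s']\otimes\{s,a'\}. \tag{10}$$
To check the second equality, expand the right side: the terms $as'\otimes a's$ and $s'a\otimes sa'$ cancel, and the other two appear twice with factor $\frac12$. Taking adjoints, $\{a,s'\}$ and $\{s,a'\}$ are $b$-skew, while $[s,a']$ and $[a,s']$ are $b$-symmetric and trace-free. So the first summand lies in $U$ and the second in $U'$. For $u=\sum_ic_i\,a_i\otimes s_i$ with real matrices $a_i,s_i$ we have $\bar u=\sum_j\bar c_j\,s_j\otimes a_j$ by (5), hence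
$$N(u)=\sum_{i,j}c_i\bar c_j\,\{a_i,s_j\}\otimes[s_i,a_j]. \tag{11}$$

**Step 3: a three-dimensional subspace preserved by $N$.** The full system is large, so we look for a small invariant piece. Suppose $[D,a_i]=k_ia_i$ and $[D,s_i]=k_is_i$, with the same weight $k_i$ in both factors. Since $\mathrm{ad}\,D$ is a derivation for products, the $(i,j)$ term of (11) again has the same weight $k_i+k_j$ in both factors. So the sum of the bi-weight $(k,k)$ spaces is preserved. For $n=3$ these are lines for $k=-1,0,1$, and nothing else occurs, because $\mathfrak{so}$ has no weight $\pm2$. We write these lines down, and for $n>3$ use the same operators, extended by zero. The following real endomorphisms vanish on all basis vectors not mentioned.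

* $E:\ e_0\mapsto e_1,\ e_{-1}\mapsto-e_0$
* $D:\ e_1\mapsto e_1,\ e_{-1}\mapsto-e_{-1}$
* $F:\ e_1\mapsto e_0,\ e_0\mapsto-e_{-1}$
* $S_1:\ e_0\mapsto e_1,\ e_{-1}\mapsto e_0$
* $S_0:\ e_1\mapsto e_1,\ e_0\mapsto-2e_0,\ e_{-1}\mapsto e_{-1}$
* $S_{-1}:\ e_1\mapsto e_0,\ e_0\mapsto e_{-1}$

They lie in the right spaces. For instance $b(Ee_0,e_{-1})=1=-b(e_0,Ee_{-1})$, $b(De_1,e_{-1})=1=-b(e_1,De_{-1})$, $b(Fe_1,e_0)=1=-b(e_1,Fe_0)$, and the remaining products vanish, so $E,D,F\in\mathfrak{so}$. Likewise $b(S_1e_0,e_{-1})=1=b(e_0,S_1e_{-1})$, $b(S_{-1}e_1,e_0)=1=b(e_1,S_{-1}e_0)$, $b(S_0e_1,e_{-1})=1=b(e_1,S_0e_{-1})$, and all traces are zero, so $S_1,S_0,S_{-1}\in\mathrm{Sym}_0$.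

The products are quickly found with matrix units $E_{ij}$ for the ordered basis $e_1,e_0,e_{-1}$:
$$E=E_{12}-E_{23},\quad D=E_{11}-E_{33},\quad F=E_{21}-E_{32},$$
$$S_1=E_{12}+E_{23},\quad S_0=E_{11}-2E_{22}+E_{33},\quad S_{-1}=E_{21}+E_{32}.$$
We list each pair of products:
$$\begin{array}{ll}
ES_1=E_{13}, & S_1E=-E_{13},\\
ES_0=-2E_{12}-E_{23}, & S_0E=E_{12}+2E_{23},\\
ES_{-1}=E_{11}-E_{22}, & S_{-1}E=E_{22}-E_{33},\\
DS_1=E_{12}, & S_1D=-E_{23},\\
DS_0=D, & S_0D=D,\\
DS_{-1}=-E_{32}, & S_{-1}D=E_{21},\\
FS_1=E_{22}-E_{33}, & S_1F=E_{11}-E_{22},\\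
FS_0=E_{21}+2E_{32}, & S_0F=-2E_{21}-E_{32},\\
FS_{-1}=-E_{31}, & S_{-1}F=E_{31}.
\end{array}$$
Sums and differences give
$$\begin{array}{lll}\{E,S_1\}=0,&\{E,S_0\}=-E,&\{E,S_{-1}\}=D,\\ \{D,S_1\}=E,&\{D,S_0\}=2D,&\{D,S_{-1}\}=F,\\ \{F,S_1\}=D,&\{F,S_0\}=-F,&\{F,S_{-1}\}=0,\end{array}$$
$$[S_1,D]=-S_1,\quad [S_1,F]=S_0,\quad [S_0,E]=3S_1,\quad [S_0,D]=0,$$
$$[S_0,F]=-3S_{-1},\quad [S_{-1},E]=-S_0,\quad [S_{-1},D]=S_{-1}.$$

Now take $u=\xi\,E\otimes S_1+\eta\,D\otimes S_0+\zeta\,F\otimes S_{-1}$ with $\xi,\eta,\zeta\in\mathbb C$. In (11) the three diagonal terms vanish, since $\{E,S_1\}=0$, $[S_0,D]=0$, $\{F,S_{-1}\}=0$. The six others are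
$$\begin{array}{ll}
\xi\bar\eta\,\{E,S_0\}\otimes[S_1,D]=\xi\bar\eta\,E\otimes S_1, & \eta\bar\xi\,\{D,S_1\}\otimes[S_0,E]=3\eta\bar\xi\,E\otimes S_1,\\
\xi\bar\zeta\,\{E,S_{-1}\}\otimes[S_1,F]=\xi\bar\zeta\,D\otimes S_0, & \zeta\bar\xi\,\{F,S_1\}\otimes[S_{-1},E]=-\zeta\bar\xi\,D\otimes S_0,\\
\eta\bar\zeta\,\{D,S_{-1}\}\otimes[S_0,F]=-3\eta\bar\zeta\,F\otimes S_{-1}, & \zeta\bar\eta\,\{F,S_0\}\otimes[S_{-1},D]=-\zeta\bar\eta\,F\otimes S_{-1}.
\end{array}$$
Hence
$$N(u)=(\xi\bar\eta+3\eta\bar\xi)\,E\otimes S_1+(\xi\bar\zeta-\zeta\bar\xi)\,D\otimes S_0-(3\eta\bar\zeta+\zeta\bar\eta)\,F\otimes S_{-1}. \tag{12}$$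

**Step 4: a fixed vector.** In the spirit of Proposition 4 we want $N(u)=\nu u\ne0$ with $\nu\in\mathbb C$. Real coordinates do not work: then the middle coefficient in (12) is zero, so $\nu\eta=0$; as $\nu\neq0$ we get $\eta=0$, and then (12) gives $N(u)=0$. The same argument excludes $\xi=0$ or $\zeta=0$, since either makes the middle coefficient vanish and thereby forces $\eta=0$, $N(u)=0$. And $\eta=0$ leaves only the middle term in $N(u)$, so $N(u)=\nu u$ forces $N(u)=0$. All three coordinates must be nonzero and not all real.

The middle coefficient suggests $\zeta=\bar\xi$ and $\eta=i\sigma$ with $\sigma$ real. Then $\xi\bar\zeta-\zeta\bar\xi=\xi^2-\bar\xi^2$ is imaginary like $\eta$. The first coefficient is $-i\sigma\xi+3i\sigma\bar\xi$, and the third is $-3i\sigma\xi+i\sigma\bar\xi$, its complex conjugate. So $N(u)=u$ reduces to two equations,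
$$-i\sigma\xi+3i\sigma\bar\xi=\xi,\qquad \xi^2-\bar\xi^2=i\sigma. \tag{13}$$
Write $\xi=re^{i\varphi}$ with $r>0$. The first equation says $3e^{-2i\varphi}=\frac{1+i\sigma}{i\sigma}=1-\frac i\sigma$. Taking absolute values, $9=1+\sigma^{-2}$; choose $\sigma=\frac1{2\sqrt2}$, so that
$$e^{2i\varphi}=\frac{1+2\sqrt2\,i}3,$$
which has modulus $1$, and the first equation holds. The second equation says $2r^2\sin2\varphi=\sigma$ with $\sin2\varphi=\frac{2\sqrt2}3$, that is, $r^2=\frac3{16}$. So let $u_0$ be the vector with
$$\xi=re^{i\varphi},\qquad \eta=i\sigma,\qquad \zeta=re^{-i\varphi},\qquad \sigma=\frac1{2\sqrt2},\quad r^2=\frac3{16}.$$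
We check it directly in (12), using $3e^{\pm2i\varphi}=1\pm i/\sigma$:

* $\xi\bar\eta+3\eta\bar\xi=\xi(-i\sigma+i\sigma\cdot3e^{-2i\varphi})=\xi(-i\sigma+i\sigma+1)=\xi$,
* $-(3\eta\bar\zeta+\zeta\bar\eta)=\zeta(-i\sigma\cdot3e^{2i\varphi}+i\sigma)=\zeta(-i\sigma+1+i\sigma)=\zeta$,
* $\xi\bar\zeta-\zeta\bar\xi=\xi^2-\bar\xi^2=2i\cdot\frac3{16}\cdot\frac{2\sqrt2}3=\frac i{2\sqrt2}=\eta$.

So $N(u_0)=u_0\ne0$.

**Step 5: blow-up for $\mathrm{Im}\,\alpha\ne0$.** Now $b_0\neq0$, so $\kappa\ne0$. Put
$$u(t)=f(t)\,\kappa u_0,\qquad f(t)=\frac1{1-|\kappa|^2t}.$$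
Then $\dot f=|\kappa|^2f^2$, and since $N(f\kappa u_0)=f^2|\kappa|^2N(u_0)=f^2|\kappa|^2u_0$,
$$\dot u=|\kappa|^2f^2\,\kappa u_0=\kappa N(u).$$
So $u$ solves (9) and blows up at $t=|\kappa|^{-2}$. By Lemma 1, $g_\alpha$ is incomplete. With Step 1 this proves part 3 and finishes the proof of Theorem A. $\blacksquare$

For $n=3$ we obtain $\mathsf{SO}_0(6,3)/\mathsf{SO}(3,\mathbb C)$, of dimension $30$ and signature $(15,15)$: with any invariant metric $g_\alpha$, $\alpha\notin\mathbb R$, that is, any invariant metric that is not a multiple of the Killing form, it is incomplete although its isotropy is irreducible over $\mathbb R$.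

## 8. Complex irreducibility and Hermite–Lorentz spaces

The quoted question also mentions $\mathbb C$-irreducibility. Call $(M,J,g)$ an almost Hermite-Lorentz space if $J$ is an almost complex structure and $g$ is a pseudo-Riemannian metric such that each $(T_xM,J_x,g_x)$ is isomorphic to $(\mathbb C^m,-|z_1|^2+|z_2|^2+\dots+|z_m|^2)$, $m=\dim_{\mathbb C}M$. It is homogeneous if a Lie group acts transitively preserving $g$ and $J$; then $\mathfrak h$ acts on $T_oM$ inside $\mathfrak u(1,m-1)$. The isotropy is $\mathbb C$-irreducible if $\mathfrak h$ leaves no proper nonzero $J_o$-invariant subspace of $T_oM$ invariant. This is weaker than real irreducibility: the rotations of $\mathbb C$ show both, while the trivial algebra acting on $\mathbb C$ is $\mathbb C$-irreducible but preserves every real line. It is known that every homogeneous almost Hermite-Lorentz space, of any dimension, with $\mathbb C$-irreducible isotropy is geodesically complete.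

The structure $J$ of Section 5 commutes with $\mathrm{Ad}(H)$, so it defines a $G_n$-invariant almost complex structure on $M_n$. Real irreducibility implies $\mathbb C$-irreducibility, so $M_n$ with $g_\alpha$, $\alpha\notin\mathbb R$, shows that the weaker hypothesis of $\mathbb C$-irreducibility does not suffice in general either. This does not conflict with the Hermite–Lorentz theorem. There $J$ is isometric, $g(Jx,Jy)=g(x,y)$, whereas on $M_n$ formula (7) gives $g_\alpha(Jx,Jy)=-g_\alpha(x,y)$: here $J$ is symmetric for $g_\alpha$, not skew.
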